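\title{Uniform lattices in $\mathrm{Isom}(\mathbb E^{k})\times\mathrm{Aut}(\mathcal T)$ that are not virtually torsion-free}

\begin{abstract}
For every $k\ge2$ and every $d\ge3$ we construct a uniform lattice in the product of the isometry group of Euclidean $k$-space and the automorphism group of the $d$-regular tree that is not virtually torsion-free: all of its finite-index subgroups contain one fixed subgroup $(\mathbb Z/2)^2$. On regular trees of large degree, any finite group can be trapped in the same way by a lattice whose holonomy is dense in $SO(k)$. In the other direction, a uniform lattice has finite holonomy if and only if its image in the automorphism group of the tree is discrete, and it is then virtually torsion-free. In particular there are no counterexamples for $k=1$.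
\end{abstract}

\section{Introduction}

Let $\mathcal T$ be a locally finite tree and let $T=\mathrm{Aut}(\mathcal T)$ be its automorphism group with the topology of pointwise convergence. Throughout, $\mathcal T$ is \emph{leafless} (no vertex has valence one), \emph{cocompact} ($T$ acts cocompactly, that is, with finitely many orbits of vertices), and not isometric to $\mathbb R$. The $d$-regular tree $\mathcal T_d$ with $d\ge3$ has these properties. Let $\mathbb E^k$ denote Euclidean $k$-space. A \emph{lattice} in a locally compact group $H$ is a discrete subgroup $\Gamma$ such that $H/\Gamma$ has finite measure with respect to Haar measure; it is \emph{uniform} if $H/\Gamma$ is compact. A group is \emph{virtually torsion-free} if it has a torsion-free subgroup of finite index.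

\begin{quote}
\textbf{Question.} Is it true that, for every $k\ge2$ and every tree $\mathcal T$ as above, every uniform lattice in $\mathrm{Isom}(\mathbb E^k)\times T$ is virtually torsion-free?
\end{quote}

The question is recorded as open in \cite{Hughes}. It has a geometric reading. A lattice $\Gamma$ acts on the $(k+1)$-dimensional space $\mathbb E^k\times\mathcal T$ with finite point stabilizers, and an element of finite order fixes a point (the barycenter of an orbit in $\mathbb E^k$, the center of an orbit in $\mathcal T$). So a subgroup acts freely exactly when it is torsion-free, and the question asks whether the action becomes free on a subgroup of finite index.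

One would guess that it does. A uniform lattice in $\mathrm{Isom}(\mathbb E^k)$ contains $\mathbb Z^k$ with finite index by Bieberbach's theorem. A uniform lattice in $T$ acts on $\mathcal T$ with finite stabilizers and finitely many orbits, so it contains a free group with finite index. Hence the product of a uniform lattice in each factor is virtually torsion-free. A general uniform lattice is assembled along the tree from its vertex stabilizers, each of which acts on $\mathbb E^k$ with finite kernel as a crystallographic group, and one may hope to remove the torsion from all stabilizers at once. The answer is nevertheless negative.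

\begin{theorem}\label{thm:regular}
For all $k\ge2$ and $d\ge3$ there is a uniform lattice in $\mathrm{Isom}(\mathbb E^k)\times\mathrm{Aut}(\mathcal T_d)$ all of whose finite-index subgroups contain a fixed subgroup $F\cong(\mathbb Z/2)^2$. This lattice is not virtually torsion-free.
\end{theorem}

The \emph{holonomy} of a subgroup $\Gamma\le\mathrm{Isom}(\mathbb E^k)\times T$ is its image in $O(k)$, the group of linear parts of the isometries by which $\Gamma$ acts on $\mathbb E^k$. For $k\ge3$ the lattice that we construct for Theorem~\ref{thm:regular} is the product of a planar example with $\mathbb Z^{k-2}$, so its holonomy fixes a subspace of codimension two. The second result shows that neither this splitting nor the group $(\mathbb Z/2)^2$ is essential, provided the degree of the tree may be chosen.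

\begin{theorem}\label{thm:dense}
For every $k\ge2$ and every finite group $F_0$ there are a regular tree $\mathcal T$ and a uniform lattice in $\mathrm{Isom}(\mathbb E^k)\times\mathrm{Aut}(\mathcal T)$ with holonomy dense in $SO(k)$, all of whose finite-index subgroups contain a fixed copy of $F_0$.
\end{theorem}

The third result says when the guess above is correct.

\begin{theorem}\label{thm:positive}
Let $k\ge1$, let $\mathcal T$ be as above, and let $\Gamma$ be a uniform lattice in $\mathrm{Isom}(\mathbb E^k)\times T$. The holonomy of $\Gamma$ is finite if and only if the image of $\Gamma$ in $T$ is discrete, and in that case $\Gamma$ is virtually torsion-free. Consequently: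
\begin{enumerate}
\item[(a)] for $k=1$ every uniform lattice is virtually torsion-free, so the range $k\ge2$ in Theorem~\ref{thm:regular} is sharp;
\item[(b)] if $T$ is discrete, every uniform lattice is virtually torsion-free, for every $k\ge1$.
\end{enumerate}
\end{theorem}

Thus every counterexample has infinite holonomy and non-discrete image in $T$. Section~\ref{sec:trap} isolates the algebraic mechanism behind both constructions, in which a rotation of infinite order plays the main part. Section~\ref{sec:graphs} explains how lattices arise from graphs of groups and gives a first counterexample, on $\mathcal T_{12}$. Sections~\ref{sec:regular}, \ref{sec:dense} and \ref{sec:positive} prove the three theorems.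

\section{Trapping torsion with a rotation}\label{sec:trap}

Every finite-index subgroup of a group $\Gamma$ contains a normal subgroup of finite index, namely the kernel of the action of $\Gamma$ on its cosets. So an element $z$ lies in all finite-index subgroups if and only if it dies in all finite quotients. We look for relations that force this for an element $z$ of finite order and that can be realized by isometries.

\subsection*{A model in rank one}
Suppose that a group contains elements $a,t,s,z$ with
\[
tat^{-1}=a^2,\qquad sas^{-1}=az,\qquad az=za,\qquad z^2=1 .
\]
In a finite quotient, $a$ and $a^2$ are conjugate and so have the same order $m$; this forces $m$ to be odd. Then $1=sa^ms^{-1}=a^mz^m=z$. The element $t$ prevents a finite-index normal subgroup from meeting $\langle a\rangle$ in a subgroup of even index, and the element $s$ converts an odd power of $a$ into $z$.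

The relation $sas^{-1}=az$ is compatible with an isometric action in which $a$ is a translation: let $s$ and $z$ act trivially. The relation $tat^{-1}=a^2$ is not, because conjugation by an isometry preserves translation length. In the plane there is a substitute, a rotation that preserves lengths and yet changes divisibility by $2$.

\subsection*{Split primes}
Recall that a \emph{lattice in $\mathbb R^k$} is a discrete subgroup that spans $\mathbb R^k$; it is isomorphic to $\mathbb Z^k$. We call $(A,\pi,p)$ a \emph{split triple} if $A\subset\mathbb C$ is a subring that is a lattice in $\mathbb C=\mathbb R^2$ and is stable under complex conjugation, $p$ is a prime number, and $\pi\in A$ satisfies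
\[
\pi\bar\pi=p,\qquad \pi A+\bar\pi A=A .
\]
Multiplication by $\pi$ or $\bar\pi$ scales area by $|\pi|^2=p$, so $\pi A$ and $\bar\pi A$ have index $p$ in $A$. Let $\phi$ be multiplication by $\pi/\bar\pi$. It is a rotation of $\mathbb C$, and $\phi(\bar\pi u)=\pi u$, so $\phi$ maps $\bar\pi A$ onto $\pi A$. We use two split triples.
\begin{itemize}
\item $(\mathbb Z[\omega],\omega,2)$ with $\omega=\frac{1+\sqrt{-7}}2$. Here $\omega+\bar\omega=1$ and $\omega\bar\omega=2$. Since $\omega^2=\omega-2$, the ring is the lattice $\mathbb Z+\mathbb Z\omega$; it contains $\bar\omega=1-\omega$; and $\omega A+\bar\omega A$ is an ideal containing $1$.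
\item $(\mathbb Z[i],2+i,5)$. The ideal $(2+i)A+(2-i)A$ contains $4=(2+i)+(2-i)$ and $5=(2+i)(2-i)$, hence $1$.
\end{itemize}

To see how $\phi$ replaces the doubling map, take $A=\mathbb Z[\omega]$, and let $J\le A$ be a subgroup that is stable under $\phi$ and $\phi^{-1}$ wherever these maps send $A$ to $A$: that is, $\phi(J\cap\bar\omega A)\subset J$ and $\phi^{-1}(J\cap\omega A)\subset J$. Suppose $J\supset 2A$. For $u\in A$ the element $2u=\omega\bar\omega u$ lies in $J$, in $\bar\omega A$ and in $\omega A$. So $J$ contains $\phi(2u)=\omega^2u$ and $\phi^{-1}(2u)=\bar\omega^2u$. Their sum is $((\omega+\bar\omega)^2-2\omega\bar\omega)u=-3u$. Thus $J$ contains $2u$ and $3u$, hence $u$, and $J=A$. The rotation trades a factor $\bar\omega$ for a factor $\omega$, its inverse trades in the other direction, and pure powers of $\omega$ and $\bar\omega$ generate the unit ideal. The general statement has the same proof.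

\begin{lemma}\label{lem:arith}
Let $(A,\pi,p)$ be a split triple.
\begin{enumerate}
\item[(i)] $\pi^jA+\bar\pi^jA=A$ for all $j\ge0$.
\item[(ii)] The rotation $\phi$ has infinite order.
\item[(iii)] Let $J\le A$ be a subgroup of finite index with $\phi(J\cap\bar\pi A)\subset J$ and $\phi^{-1}(J\cap\pi A)\subset J$. Then $m'A\subset J$ for some integer $m'$ prime to $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $1=x\pi+y\bar\pi$ with $x,y\in A$. Every term in the expansion of $1=(x\pi+y\bar\pi)^{2j}$ is divisible by $\pi^j$ or by $\bar\pi^j$, so the ideal $\pi^jA+\bar\pi^jA$ contains $1$.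

(ii) If $\phi^j=1$ with $j\ge1$, then $\pi^j=\bar\pi^j$, so $\pi^jA=A$ by (i). But $\pi^jA$ has index $p^j>1$.

(iii) Write $[A:J]=p^em'$ with $m'$ prime to $p$. We claim that $m'\pi^{e+i}\bar\pi^{e-i}A\subset J$ for $0\le i\le e$. For $i=0$ this says $[A:J]\cdot A\subset J$. If the claim holds for some $i<e$, then $m'\pi^{e+i}\bar\pi^{e-i}u\in J\cap\bar\pi A$ for every $u\in A$, and applying $\phi$ gives $m'\pi^{e+i+1}\bar\pi^{e-i-1}u\in J$. For $i=e$ we obtain $m'\pi^{2e}A\subset J$. Exchanging the roles of $\pi$ and $\bar\pi$, and of $\phi$ and $\phi^{-1}$, gives $m'\bar\pi^{2e}A\subset J$. By (i), $m'A=m'\pi^{2e}A+m'\bar\pi^{2e}A\subset J$.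
\end{proof}

The condition $\pi A+\bar\pi A=A$ cannot be dropped. For $A=\mathbb Z[i]$ and $\pi=1+i$ we have $\pi\bar\pi=2$, but $\phi$ is multiplication by $i$, and $J=2A$ satisfies the hypothesis of (iii) and not its conclusion.

We now add the twisting element $s$. The additive group $A$ will be mapped into a multiplicative group $\Gamma$, and we write $[a]$ for the image of $a$, so that $[a][a']=[a+a']$.

\begin{proposition}\label{prop:trap}
Let $(A,\pi,p)$ be a split triple and $\chi\colon A\to\mathbb Z/p$ a nonzero homomorphism. Let $\Gamma$ be a group with a homomorphism $A\to\Gamma$, $a\mapsto[a]$, and elements $t,s,z$ such that $z^p=1$ and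
\[
t[l]t^{-1}=[\phi(l)]\quad(l\in\bar\pi A),\qquad s[a]s^{-1}=[a]z^{\chi(a)}\quad(a\in A).
\]
Then every finite-index subgroup of $\Gamma$ contains $z$ and all its conjugates.
\end{proposition}

\begin{proof}
It suffices to show that $z\in N$ for every normal subgroup $N$ of finite index. The subgroup $J=\{a\in A:[a]\in N\}$ has finite index in $A$. If $l\in J\cap\bar\pi A$, then $[\phi(l)]=t[l]t^{-1}\in N$. If $l'\in J\cap\pi A$, then $\phi^{-1}(l')\in\bar\pi A$, so the first relation gives $[\phi^{-1}(l')]=t^{-1}[l']t\in N$. By Lemma~\ref{lem:arith}(iii), $m'A\subset J$ with $m'$ prime to $p$. As $p$ is prime, $\chi$ is onto and $m'$ is invertible modulo $p$, so there is $a\in m'A$ with $\chi(a)=1$. Then $[a]\in N$ and $s[a]s^{-1}\in N$, whence $z=[a]^{-1}\cdot s[a]s^{-1}\in N$.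
\end{proof}

It remains to realize these relations, with $z\ne1$, in a lattice.

\section{Lattices from graphs of groups}\label{sec:graphs}

\subsection*{The ambient group}
Let $X$ be a locally finite tree. In $\mathrm{Aut}(X)$ the pointwise stabilizers of finite sets of vertices form a basis of neighborhoods of the identity. The stabilizer $\mathrm{Aut}(X)_v$ of a vertex $v$ is open, and it is compact because the balls around $v$ are finite. A discrete subgroup of a Hausdorff group is closed, so it meets compact sets in finite sets; conversely, a subgroup that meets some neighborhood of the identity in a finite set is discrete. Hence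
\begin{equation}\label{eq:discrete}
\Lambda\le\mathrm{Aut}(X)\ \text{is discrete}\iff\Lambda\cap\mathrm{Aut}(X)_v\ \text{is finite},
\end{equation}
for any one vertex $v$. In $\mathrm{Isom}(\mathbb E^k)=\mathbb R^k\rtimes O(k)$ the set $\{g:g0\in D\}$ is compact whenever $D\subset\mathbb E^k$ is, and
\begin{equation}\label{eq:conj}
g\circ(\text{translation by }x)\circ g^{-1}=\text{translation by }Mx,
\end{equation}
where $M$ is the linear part of $g$. Finally, a discrete subgroup $\Gamma$ of a locally compact group $H$ with $H/\Gamma$ compact is a lattice: a right Haar measure induces a finite measure on $H/\Gamma$, and left translation by $h\in H$ multiplies this measure by a constant, which is $1$ because the total mass is unchanged. So uniform lattices are exactly the discrete cocompact subgroups.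

\begin{lemma}[lattice criterion]\label{lem:criterion}
Let a group $\Gamma$ act on a locally finite tree $X$ with finitely many orbits of vertices, and on $\mathbb E^k$ by isometries. Suppose that each vertex stabilizer $\Gamma_v$ has a finite-index subgroup that acts on $\mathbb E^k$ faithfully as a lattice of translations, and that the resulting map $\Gamma\to H=\mathrm{Isom}(\mathbb E^k)\times\mathrm{Aut}(X)$ is injective. Then $\Gamma$ is a uniform lattice in $H$.
\end{lemma}

\begin{proof}
Fix a vertex $v$. The set $U=\{(g,u)\in H:|g0|<1,\ uv=v\}$ is an open neighborhood of the identity, and $\Gamma\cap U\subset\Gamma_v$. Write $\Gamma_v$ as a finite union of cosets $\Lambda\gamma_i$, where $\Lambda$ acts faithfully as a lattice of translations. For each $i$ only finitely many $\lambda\in\Lambda$ translate the point $\gamma_i0$ into the unit ball. So $\Gamma\cap U$ is finite and $\Gamma$ is discrete.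

Let $v=v_1,\dots,v_r$ represent the orbits of vertices, and let $D\subset\mathbb E^k$ be a closed ball so large that $\Gamma_{v_i}D=\mathbb E^k$ for all $i$. The set $Q=\{(g,u):g0\in D,\ uv\in\{v_1,\dots,v_r\}\}$ is compact, since each set $\{u:uv=v_i\}$ is empty or a coset of the compact group $\mathrm{Aut}(X)_v$. Given $h\in H$, move the second coordinate of the point $h(0,v)$ to some $v_i$ by an element $\gamma\in\Gamma$, and then move the first coordinate into $D$ by an element $\gamma'\in\Gamma_{v_i}$. Then $\gamma'\gamma h\in Q$. So $H=\Gamma Q$, hence $H=Q^{-1}\Gamma$, and $H/\Gamma$ is compact.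
\end{proof}

By \eqref{eq:conj}, if $\Lambda\le\Gamma_v$ acts faithfully as a lattice of translations, then so does $\gamma\Lambda\gamma^{-1}\le\Gamma_{\gamma v}$. The hypothesis on stabilizers therefore needs checking for one vertex in each orbit only.

\subsection*{Graphs of groups}
We recall what we need from Bass--Serre theory. A finite \emph{graph of groups} consists of a finite connected graph $Y$ with oriented edges, a group $G_v$ for each vertex $v$, and, for each edge $e$ from $v$ to $w$, a group $G_e$ with injective homomorphisms $\alpha_e\colon G_e\to G_v$ and $\alpha'_e\colon G_e\to G_w$. Fix a maximal subtree $Y_0$ of $Y$. The \emph{fundamental group} $\Gamma$ is generated by the vertex groups and one \emph{stable letter} $t_e$ for each edge $e$, subject to the relations of the vertex groups, the relations $t_e\alpha_e(g)t_e^{-1}=\alpha'_e(g)$ for $g\in G_e$, and $t_e=1$ for $e$ in $Y_0$. The structure theorem states the following.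
\begin{enumerate}
\item[(BS1)] The maps $G_v\to\Gamma$ are injective.
\item[(BS2)] $\Gamma$ acts without inversions on a tree $X$, the \emph{Bass--Serre tree}, with quotient $Y$. The stabilizers of the vertices over $v$ are the conjugates of $G_v$, and the stabilizers of the edges over $e$ are the conjugates of $\alpha_e(G_e)$.
\item[(BS3)] The valence of a vertex over $v$ is the sum, over all ends at $v$ of edges $e$ of $Y$, of the index in $G_v$ of the image of $G_e$ at that end. A loop at $v$ has two ends there.
\end{enumerate}
If $Y$ has one vertex and only loops, $\Gamma$ is a multiple HNN extension of the vertex group. If $Y$ is a tree, there are no stable letters and $\Gamma$ is an iterated amalgam of the vertex groups.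

\begin{example}[a counterexample on $\mathcal T_{12}$]\label{ex:twelve}
Let $A=\mathbb Z[\omega]$, let $\chi\colon A\to\mathbb Z/2$ be a nonzero homomorphism, let $V_0=A\times\langle z\rangle$ with $z$ of order $2$, and put $[a]=(a,1)$. Impose the relations of Proposition~\ref{prop:trap} and no others:
\[
\Gamma_0=\big\langle V_0,t,s\ \big|\ t[l]t^{-1}=[\phi(l)]\ (l\in\bar\omega A),\ \ s[a]s^{-1}=[a]z^{\chi(a)}\ (a\in A)\big\rangle .
\]
This is a multiple HNN extension with two loops. The images of the edge groups are $[\bar\omega A]$, $[\omega A]$, $[A]$ and $\{[a]z^{\chi(a)}\}$, of indices $4,4,2,2$ in $V_0$. So the Bass--Serre tree is $\mathcal T_{12}$, with one orbit of vertices. Let $[a]$ act on $\mathbb C$ as translation by $a$, let $t$ act as $\phi$, and let $s$ and $z$ act trivially. The first relation holds by \eqref{eq:conj}, and both sides of the second act as translation by $a$. An element acting trivially on $\mathbb C\times\mathcal T_{12}$ lies in the edge stabilizer $[A]$, which acts faithfully on $\mathbb C$, so it is trivial. By Lemma~\ref{lem:criterion}, $\Gamma_0$ is a uniform lattice in $\mathrm{Isom}(\mathbb E^2)\times\mathrm{Aut}(\mathcal T_{12})$. By (BS1)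 the element $z$ has order $2$, and by Proposition~\ref{prop:trap} it lies in every finite-index subgroup.
\end{example}

This example already answers the Question. The next two sections modify it, first to reach every degree $d\ge3$, then to enlarge the trapped group and the holonomy.

\section{Regular trees of every degree}\label{sec:regular}

\subsection*{Design of the group}
For $d=3$ the indices in (BS3) must add up to $3$ at every vertex, so we have to economize in three ways.

First, a loop contributes two indices to the valence. We replace stable letters by involutions. If an edge group $E\le V$ is attached to a new vertex group $E\rtimes\langle x\rangle$ with $x^2=1$, then only $[V:E]$ is added to the valence at $V$, and the new vertices have valence $2$: they are midpoints of edges, which conjugates of $x$ invert. An involution can only act as a map of order at most $2$, so we write the rotation $\phi$ as a product of two reflections, one preserving $A=\mathbb Z[\omega]$ and one preserving the index-$2$ sublattice $\omega A$. These are complex conjugation and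
\[
\beta(x)=\frac{\omega}{\bar\omega}\,\bar x .
\]
Indeed $\beta$ is an $\mathbb R$-linear isometry of $\mathbb C$ with $\beta(\beta(x))=\frac\omega{\bar\omega}\cdot\frac{\bar\omega}\omega\,x=x$; it satisfies $\beta(\omega y)=\omega\bar y$, so $\beta(\omega A)=\omega A$; and $\beta(\bar x)=\phi(x)$.

Second, faithfulness is no longer automatic. An involution $s$ with $s[a]s^{-1}=[a]z^{\chi(a)}$ normalizes its edge group, so an edge group containing $[A]$ contains $z$. An edge group of index $2$ whose translations form $\omega A$ contains all the torsion of the vertex group. If the vertex group were $A\times\langle z\rangle$, then $z$ would lie in every edge group and commute with all generators, and it would act trivially on the plane and on the tree. We therefore add a second involution $w$, omit it from the edge group of $s$, and let the involution that acts as complex conjugation exchange $z$ and $w$.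

Third, the three involutions contribute indices $1,2,2$, which add up to $5$ at a single vertex. We distribute them over three vertices that carry the same group and are joined by edges of index $1$.

\begin{proof}[Proof of Theorem~\ref{thm:regular}]
\emph{The group.} Let $A=\mathbb Z[\omega]$, let $\chi\colon A\to\mathbb Z/2$ be a nonzero homomorphism, and let $F=\langle z,w\rangle\cong(\mathbb Z/2)^2$. Put $V=A\times F$, with elements $[a]f$, and consider its index-$2$ subgroups
\[
E=\omega A\times F,\qquad E'=A\times\langle z\rangle .
\]
Define four groups, where $c,b,s,y$ have order $2$: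
\[
\begin{array}{ll}
W_c=V\rtimes\langle c\rangle, & c[a]c^{-1}=[\bar a],\quad czc^{-1}=w,\quad cwc^{-1}=z;\\[2pt]
W_b=E\rtimes\langle b\rangle, & b[l]b^{-1}=[\beta(l)],\quad b\text{ commutes with }F;\\[2pt]
W_s=E'\rtimes\langle s\rangle, & s[a]s^{-1}=[a]z^{\chi(a)},\quad szs^{-1}=z;\\[2pt]
W_y=V\times\langle y\rangle. &
\end{array}
\]
The actions of $c$ and $b$ are products of automorphisms of order at most $2$ of the two direct factors. The action $[a]f\mapsto[a]z^{\chi(a)}f$ of $s$ is an endomorphism of the abelian group $E'$ whose square is $[a]f\mapsto[a]z^{2\chi(a)}f=[a]f$. So the four groups exist.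

Let $\Gamma$ be the fundamental group of the tree of groups in Figure~\ref{fig:tree}. It has three vertices $v_1,v_2,v_3$ with group $V$ and edges $v_1v_2$, $v_2v_3$ with group $V$. A vertex with group $W_b$ is attached to $v_1$ along $E$, a vertex with group $W_c$ to $v_2$ along $V$, and a vertex with group $W_s$ to $v_3$ along $E'$. To each $v_i$ a further $d-3$ vertices, each with a copy of $W_y$, are attached along $V$. All edge maps are inclusions. By (BS1) the vertex groups embed, and the three copies of $V$ are one subgroup of $\Gamma$. Thus $\Gamma$ is generated by $V$, $c$, $b$, $s$ and $3(d-3)$ involutions of type $y$, subject to the relations of the groups $W$.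

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=2pt,label=above right:{$v_1$}] (a) at (0,0) {};
\node[circle,fill,inner sep=2pt,label=above right:{$v_2$}] (b) at (2.2,0) {};
\node[circle,fill,inner sep=2pt,label=above left:{$v_3$}] (c) at (4.4,0) {};
\node[circle,draw,inner sep=2pt,label=left:{$W_b$}] (d) at (-2.2,0) {};
\node[circle,draw,inner sep=2pt,label=right:{$W_c$}] (e) at (2.2,1.4) {};
\node[circle,draw,inner sep=2pt,label=right:{$W_s$}] (f) at (6.6,0) {};
\node[circle,draw,inner sep=2pt,label=right:{$W_y$}] (g) at (0,-1.4) {};
\node[circle,draw,inner sep=2pt,label=right:{$W_y$}] (h) at (2.2,-1.4) {};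
\node[circle,draw,inner sep=2pt,label=right:{$W_y$}] (i) at (4.4,-1.4) {};
\draw (d) -- node[above] {$E$} (a) -- (b) -- (c) -- node[above] {$E'$} (f);
\draw (b) -- (e);
\draw[dashed] (a) -- (g);
\draw[dashed] (b) -- (h);
\draw[dashed] (c) -- (i);
\end{tikzpicture}
\caption{The tree of groups for the $d$-regular tree. The black vertices and the unlabeled edges carry the group $V$; the edge groups $E$ and $E'$ have index $2$ in $V$. Each dashed edge, with its white end, is present $d-3$ times. Every white vertex group contains its edge group with index $2$.}\label{fig:tree}
\end{figure}

\emph{The tree.} By (BS3), vertices of the Bass--Serre tree $X$ over $v_1$, $v_2$, $v_3$ have valence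
\[
1+[V:E]+(d-3),\qquad 1+1+1+(d-3),\qquad 1+[V:E']+(d-3),
\]
which is $d$ in each case. The other vertices have valence $[W_c:V]=[W_b:E]=[W_s:E']=[W_y:V]=2$, and no two of them are adjacent. So $X$ is $\mathcal T_d$ with some edges subdivided once. Since $d\ne2$, the group $\Gamma$ preserves the set of subdividing vertices, and it acts on $\mathcal T_d$ with three orbits of vertices and vertex stabilizers conjugate to $V$.

\emph{The plane.} Let $[a]f\in V$ act on $\mathbb C$ as translation by $a$, let $c$ act as complex conjugation, $b$ as $\beta$, and let $s$ and all involutions $y$ act trivially. Conjugation and $\beta$ are involutions, and the relations for $c[a]c^{-1}$ and $b[l]b^{-1}$ hold by \eqref{eq:conj}. Both sides of the relation for $s[a]s^{-1}$ act as translation by $a$. In the relations for the conjugates of elements of $F$ both sides act trivially, and the relations of $W_y$ hold because $y$ acts trivially. So $\Gamma$ acts on $\mathbb C$ by isometries, and the index-$4$ subgroup $[A]$ of $V$ acts faithfully as a lattice of translations.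

\emph{Faithfulness.} Let $\Theta$ be the kernel of the action on $\mathbb C\times\mathcal T_d$. A subdividing vertex of $X$ is determined by its two neighbors, so $\Theta$ acts trivially on $X$ and lies in the edge stabilizer $E'=A\times\langle z\rangle$. As $\Theta$ acts trivially on $\mathbb C$, we get $\Theta\le\langle z\rangle$. As $\Theta$ is normal, $\Theta=c\Theta c^{-1}\le\langle w\rangle$. Hence $\Theta=1$.

\emph{Dimension $k$.} Let $\Gamma_k=\Gamma\times\mathbb Z^{k-2}$ act on $\mathbb C\times\mathbb E^{k-2}\times\mathcal T_d$, with $\mathbb Z^{k-2}$ acting by translations on $\mathbb E^{k-2}$ and trivially on the other factors, and $\Gamma$ acting trivially on $\mathbb E^{k-2}$. The action is faithful. Vertex stabilizers are conjugate to $V\times\mathbb Z^{k-2}$, whose finite-index subgroup $[A]\times\mathbb Z^{k-2}$ acts faithfully as a lattice of translations of $\mathbb E^k$. By Lemma~\ref{lem:criterion}, $\Gamma_k$ is a uniform lattice in $\mathrm{Isom}(\mathbb E^k)\times\mathrm{Aut}(\mathcal T_d)$.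

\emph{Finite-index subgroups.} Put $t=bc$. For $l\in\bar\omega A$ we have $\bar l\in\omega A$, so
\[
t[l]t^{-1}=b[\bar l\,]b^{-1}=[\beta(\bar l\,)]=[\phi(l)] .
\]
Proposition~\ref{prop:trap}, applied to the triple $(\mathbb Z[\omega],\omega,2)$ and the elements $t,s,z$ of $\Gamma_k$, shows that every finite-index subgroup of $\Gamma_k$ contains $z$ and $w=czc^{-1}$, hence $F$. In particular no finite-index subgroup is torsion-free.
\end{proof}

\section{Arbitrary finite groups and dense holonomy}\label{sec:dense}

We return to stable letters, as in Example~\ref{ex:twelve}, and make two changes. Proposition~\ref{prop:trap} traps the conjugates of one element $z$ of prime order; to trap a prescribed finite group we place both it and $z$ in a finite simple group, which the conjugates of $z$ generate. To obtain dense holonomy we use one rotation in each of $k-1$ overlapping coordinate planes. All these rotations must be adapted to one lattice, and $\mathbb Z^k$ serves because it meets each coordinate plane in a copy of $\mathbb Z[i]$. This is the reason for passing to the triple $(\mathbb Z[i],2+i,5)$, for which $\phi$ is multiplication by $\frac{2+i}{2-i}=\frac{3+4i}5$.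

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
\emph{The group.} The group $F_0$ embeds in a symmetric group $\mathrm{Sym}(r)$ with $r\ge3$, and $\mathrm{Sym}(r)$ embeds in $S=\mathrm{Alt}(r+2)$ by letting odd permutations also exchange the two new points. The group $S$ is simple since $r+2\ge5$. Let $z\in S$ be a $5$-cycle. Put $V=\mathbb Z^k\times S$ and $[x]=(x,1)$, and let $\chi\colon\mathbb Z^k\to\mathbb Z/5$ be given by $\chi(x)=x_1\bmod5$. For $1\le j\le k-1$ let $M_j\in SO(k)$ act by $\phi$ on the coordinates $(x_j,x_{j+1})$, read as the complex number $x_j+ix_{j+1}$, and fix the other coordinates. The subgroups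
\[
L_j=\{x\in\mathbb Z^k:x_j+ix_{j+1}\in(2-i)\mathbb Z[i]\},\qquad L_j'=\{x\in\mathbb Z^k:x_j+ix_{j+1}\in(2+i)\mathbb Z[i]\}
\]
have index $5$ in $\mathbb Z^k$, and $M_jL_j=L'_j$. The map $[x]\mapsto[x]z^{\chi(x)}$ is an injective homomorphism $[\mathbb Z^k]\to V$; its image meets $S$ trivially and projects onto $\mathbb Z^k$, so it has index $|S|$. Let $\Gamma$ be the multiple HNN extension
\[
\Gamma=\big\langle V,t_1,\dots,t_{k-1},s\ \big|\ t_j[l]t_j^{-1}=[M_jl]\ (l\in L_j),\ \ s[x]s^{-1}=[x]z^{\chi(x)}\ (x\in\mathbb Z^k)\big\rangle .
\]

\emph{The lattice.} The subgroups $[L_j]$ and $[L_j']$ have index $5|S|$ in $V$. By (BS3) the Bass--Serre tree $\mathcal T$ is regular of degree $10(k-1)|S|+2|S|$, with one orbit of vertices. Let $[x]$ act on $\mathbb E^k$ as translation by $x$, let $t_j$ act as $M_j$, and let $S$ and $s$ act trivially. The relations for $t_j$ hold by \eqref{eq:conj}, and both sides of the relation for $s$ act as translation by $x$. The kernel of the action on $\mathbb E^k\times\mathcal T$ lies in the edge stabilizer $[L_1]$, which acts faithfully on $\mathbb E^k$, so the kernel is trivial. The subgroup $[\mathbb Z^k]$ has finite index in $V$, and Lemma~\ref{lem:criterion}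 shows that $\Gamma$ is a uniform lattice.

\emph{Holonomy.} The holonomy is the subgroup of $SO(k)$ generated by $M_1,\dots,M_{k-1}$. By Lemma~\ref{lem:arith}(ii), $M_j$ generates an infinite, hence dense, subgroup of the circle group $R_j$ of rotations of the $(j,j+1)$ coordinate plane. So the closure of the holonomy contains $R_1,\dots,R_{k-1}$, and it suffices to show that these generate $SO(k)$. For $k=2$ we have $R_1=SO(2)$. Let $k\ge3$ and $g\in SO(k)$. Apply to the unit vector $ge_1$ elements of $R_{k-1},R_{k-2},\dots,R_1$ in turn, the element of $R_j$ chosen so that the $(j+1)$-st coordinate becomes $0$ and the $j$-th becomes nonnegative. The result is $e_1$. So $g$ is a product of elements of the $R_j$ and an element of the stabilizer of $e_1$, which is a copy of $SO(k-1)$ generated by $R_2,\dots,R_{k-1}$ by induction.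

\emph{Finite-index subgroups.} Identify $\mathbb Z[i]$ with $\mathbb Ze_1+\mathbb Ze_2\le\mathbb Z^k$. Then $(2-i)\mathbb Z[i]\subset L_1$, the map $M_1$ restricts to $\phi$, and $\chi(e_1)=1$. Proposition~\ref{prop:trap} applies to $t_1,s,z$, so every finite-index subgroup of $\Gamma$ contains the conjugates of $z$ in $S$. They generate a nontrivial normal subgroup of the simple group $S$, that is, $S$ itself, and $S$ contains $F_0$.
\end{proof}

Only $t_1$ is used to trap $S$; the letters $t_2,\dots,t_{k-1}$ serve the density of the holonomy.

\section{Finite holonomy}\label{sec:positive}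

Let $H=\mathrm{Isom}(\mathbb E^k)\times T$ and let $\Gamma\le H$ be a uniform lattice. Write $\rho\colon\Gamma\to\mathrm{Isom}(\mathbb E^k)$ for the projection, $\Gamma_v$ for the stabilizer of a vertex $v$, and $\Gamma_e=\Gamma_v\cap\Gamma_w$ for an edge $e$ with endpoints $v,w$. We use two textbook theorems.
\begin{itemize}
\item (Bieberbach) In a discrete cocompact subgroup of $\mathrm{Isom}(\mathbb E^k)$ the translations form a subgroup of finite index that is a lattice in $\mathbb R^k$.
\item A group acting on a tree without inversions, with finite quotient graph and finite vertex stabilizers, has a free subgroup of finite index \cite[II.2.6, Prop.~11]{Serre}.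
\end{itemize}
The first step is a converse to Lemma~\ref{lem:criterion}.

\begin{lemma}\label{lem:structure}
The group $\Gamma$ has finitely many orbits of vertices and of edges of $\mathcal T$. For each vertex $v$, the restriction of $\rho$ to $\Gamma_v$ has finite kernel, and $\rho(\Gamma_v)$ is discrete and cocompact in $\mathrm{Isom}(\mathbb E^k)$. For each edge $e$ at $v$, the index $[\Gamma_v:\Gamma_e]$ is finite.
\end{lemma}

\begin{proof}
Finitely many translates of the image of a compact neighborhood of the identity cover $H/\Gamma$, so $H=Q'\Gamma$ with $Q'$ compact, and $H=\Gamma Q$ with $Q=Q'^{-1}$. Let $v_1,\dots,v_r$ represent the $T$-orbits of vertices. Each set $Qv_i$ is finite, because vertex stabilizers are open and $Q$ is compact. Every vertex lies in some $Hv_i=\Gamma Qv_i$, so $\Gamma$ has finitely many orbits of vertices, and of edges by local finiteness.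

The subgroup $U=\mathrm{Isom}(\mathbb E^k)\times T_v$ is open in $H$. Its orbits on $H/\Gamma$ are open and partition $H/\Gamma$, so they are closed, hence compact. The orbit of the trivial coset is $U/\Gamma_v$, as $\Gamma_v=\Gamma\cap U$. So $\Gamma_v$ is discrete and cocompact in $U$, and $\rho(\Gamma_v)$ is cocompact in $\mathrm{Isom}(\mathbb E^k)$. For a compact set $K\subset\mathrm{Isom}(\mathbb E^k)$ the set $K\times T_v$ is compact and meets $\Gamma_v$ in a finite set. Taking for $K$ the identity and a compact neighborhood of the identity shows that the kernel is finite and that $\rho(\Gamma_v)$ is discrete. Finally, $\Gamma_v$ permutes the finitely many edges at $v$, and $\Gamma_e$ is the stabilizer of one of them.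
\end{proof}

\subsection*{Canonical lifts of translations}
Suppose that $\Gamma$ acts on $\mathbb E^k$ by translations. Each $\Gamma_v$ is then an extension of a lattice in $\mathbb R^k$ by a finite group $F_v$. We want one subgroup $Z\cong\mathbb Z^k$, normal in $\Gamma$, that lies with finite index in all the $\Gamma_v$; then $\Gamma/Z$ acts on $\mathcal T$ with finite stabilizers. The difficulty is that a translation vector has $|F_v|$ lifts to $\Gamma_v$, and lifts chosen at different vertices need not agree: this is what the relation $s[a]s^{-1}=[a]z^{\chi(a)}$ exploits. In Example~\ref{ex:twelve} squaring removes the ambiguity, since $([a]z)^2=[a]^2$. In general $\Gamma_v$ is not abelian, and we need to know that a suitable power map is still a homomorphism.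

\begin{lemma}[power lemma]\label{lem:power}
Let $D$ be a group with a finite normal subgroup $F$ such that $D/F$ is abelian. Put $q=|\mathrm{Aut}(F)|$, and let $m$ be a multiple of $2q|F|$. Then $g\mapsto g^m$ is a homomorphism $D\to D$ that is trivial on $F$.
\end{lemma}

\begin{proof}
Let $C$ be the centralizer of $F$ in $D$. It is the kernel of the conjugation action $D\to\mathrm{Aut}(F)$, so it contains all $q$-th powers. The subgroup $F\cap C$ is central in $C$. For $g,h\in D$ put $x=g^q$ and $y=h^q$, and define $f$ and $\kappa$ by $(gh)^q=xyf$ and $yx=xy\kappa$. Both $f$ and $\kappa$ lie in $C$, and both lie in $F$ because $D/F$ is abelian; so they commute with $x$, $y$ and each other. Write $m=qr$, where $2|F|$ divides $r$. Bringing $(xy)^r$ to the form $x^ry^r$ takes $r(r-1)/2$ exchanges of a $y$ with a following $x$, each producing a factor $\kappa$. Hence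
\[
(gh)^m=(xyf)^r=x^ry^r\kappa^{r(r-1)/2}f^r=x^ry^r=g^mh^m,
\]
because $|F|$ divides both $r$ and $r(r-1)/2$. The map is trivial on $F$ since $|F|$ divides $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
\emph{Discrete image implies finite holonomy.} Let the image of $\Gamma$ in $T$ be discrete and fix a vertex $v$. By \eqref{eq:discrete} the image of $\Gamma_v$ in $T$ is finite, so $\Delta=\ker(\Gamma\to T)$ has finite index in $\Gamma_v$. By Lemma~\ref{lem:structure}, $\rho(\Delta)$ is discrete and cocompact, and by Bieberbach's theorem its translations form a lattice $\Lambda\subset\mathbb R^k$. Since $\Delta$ is normal in $\Gamma$, formula \eqref{eq:conj} gives $M\Lambda=\Lambda$ for every $M$ in the holonomy. The holonomy permutes the finitely many vectors of $\Lambda$ in a ball about $0$ that contains a basis of $\mathbb R^k$ taken from $\Lambda$, and it does so faithfully. So it is finite.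

\emph{Reduction to trivial holonomy.} Let the holonomy be finite. We show that the image of $\Gamma$ in $T$ is discrete and that $\Gamma$ is virtually torsion-free. The kernel $\Gamma'$ of $\Gamma\to O(k)$ has finite index, so it is again discrete and cocompact. If $\Gamma'$ is virtually torsion-free, so is $\Gamma$. If the image of $\Gamma'$ in $T$ meets $T_v$ in a finite set, so does the image of $\Gamma$, which contains it with finite index; by \eqref{eq:discrete} discreteness passes from $\Gamma'$ to $\Gamma$. So we may assume that the holonomy is trivial and that $\rho$ is a homomorphism $\Gamma\to\mathbb R^k$. By Lemma~\ref{lem:structure}, $F_v=\Gamma_v\cap\ker\rho$ is finite and $P_v=\rho(\Gamma_v)$ is a lattice in $\mathbb R^k$.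

\emph{A common lattice.} Put $P_e=\rho(\Gamma_e)$; it has finite index in $P_v$ for both endpoints $v$ of $e$. Since $\mathcal T$ is connected, any two of the lattices $P_v,P_e$ are commensurable, that is, their intersection has finite index in both. Since $\mathbb R^k$ is abelian, $\rho(\gamma g\gamma^{-1})=\rho(g)$, so $P_{\gamma v}=P_v$ and $P_{\gamma e}=P_e$ for $\gamma\in\Gamma$. By Lemma~\ref{lem:structure} only finitely many distinct lattices occur. Their intersection $P$ is therefore a lattice of finite index in every $P_v$.

\emph{The central subgroup.} Since $F_{\gamma v}=\gamma F_v\gamma^{-1}$, there are finitely many isomorphism types of groups $F_v$, and one integer $m\ge1$ satisfies the hypothesis of Lemma~\ref{lem:power} for all pairs $(\Gamma_v,F_v)$. The $m$-th power map of $\Gamma_v$ is a homomorphism that is trivial on $F_v$, so it factors through $\Gamma_v/F_v\cong P_v$. Restricting to $P$, we obtain a homomorphism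
\[
\sigma_v\colon P\to\Gamma_v,\qquad\sigma_v(x)=g^m\ \text{ for any }g\in\Gamma_v\text{ with }\rho(g)=x .
\]
If $e$ is an edge with endpoints $v,w$ and $x\in P\subset P_e$, we may take $g\in\Gamma_e$, so $\sigma_v(x)=\sigma_w(x)$. By connectedness $\sigma=\sigma_v$ does not depend on $v$, and $Z=\sigma(P)$ lies in every $\Gamma_v$; that is, $Z$ acts trivially on $\mathcal T$. For $\gamma\in\Gamma$ and $g\in\Gamma_v$ with $\rho(g)=x\in P$, the element $\gamma g\gamma^{-1}$ lies in $\Gamma_{\gamma v}$ and has image $x$, so
\[
\gamma\sigma(x)\gamma^{-1}=(\gamma g\gamma^{-1})^m=\sigma_{\gamma v}(x)=\sigma(x).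
\]
Thus $Z$ is central in $\Gamma$. As $\rho(\sigma(x))=mx$, the map $\sigma$ is injective and $Z\cong\mathbb Z^k$. Moreover $[\Gamma_v:Z]\le[P_v:mP]\cdot|F_v|<\infty$.

\emph{Conclusion.} The image of $\Gamma$ in $T$ meets $T_v$ in the image of $\Gamma_v$, which is a quotient of the finite group $\Gamma_v/Z$. By \eqref{eq:discrete} the image of $\Gamma$ is discrete. The group $\Gamma/Z$ acts on the barycentric subdivision of $\mathcal T$ without inversions and with finite quotient. The stabilizer of a vertex $v$ of $\mathcal T$ is $\Gamma_v/Z$, and the stabilizer of the midpoint of $e$ contains $\Gamma_e/Z$ with index at most $2$, so all stabilizers are finite. Hence $\Gamma/Z$ has a free subgroup of finite index. Let $\Gamma''\le\Gamma$ be its preimage, a subgroup of finite index. An element of finite order of $\Gamma''$ has trivial image in the free group $\Gamma''/Z$, so it lies in $Z\cong\mathbb Z^k$ and is trivial. Thus $\Gamma$ is virtually torsion-free.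

\emph{Consequences.} For $k=1$ the group $O(1)=\{\pm1\}$ is finite, which gives (a). If $T$ is discrete, so is every subgroup of $T$, which gives (b).
\end{proof}

\begin{remark}
The decisive use of finite holonomy is that finitely many lattices are intersected to form $P$. In Example~\ref{ex:twelve} the vertex stabilizer $t^jV_0t^{-j}$ acts on $\mathbb C$ through the lattice $\phi^j(A)$, and these lattices intersect in $0$. Indeed, if $x\in A\cap\phi^j(A)$ with $j\ge0$, then $\bar\omega^jx\in\omega^jA$; writing $1=u\omega^j+u'\bar\omega^j$ by Lemma~\ref{lem:arith}(i) gives $x\in\omega^jA$. The nonzero elements of $\omega^jA$ have absolute value at least $2^{j/2}\delta$, where $\delta$ is the least absolute value of a nonzero element of $A$, so only $x=0$ lies in $\omega^jA$ for all $j$.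
\end{remark}

\begin{remark}
Of the hypotheses on $\mathcal T$, the proof uses local finiteness (for the compactness of $T_v$, the finiteness of $[\Gamma_v:\Gamma_e]$ and the number of orbits of edges) and cocompactness (for the number of orbits of vertices). It does not use that $\mathcal T$ is leafless or different from $\mathbb R$. For the tree isometric to $\mathbb R$, vertex stabilizers in $T$ have order $2$, so $T$ is discrete and the argument for (b) applies.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hughes}
Sam Hughes, \emph{Irreducible lattices fibring over the circle}, arXiv:2201.06525 (2022).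

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
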